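\title{Non-uniform lattices of rank one are coarsely co-Hopf}

\begin{abstract}
Let $G$ be a non-uniform lattice in a semisimple real Lie group of real rank one whose symmetric space is not the real hyperbolic plane. We prove that every coarse embedding $G\to G$ is coarsely surjective, and hence is a quasi-isometry. The main step is that a coarse embedding of a cusp subgroup into $G$ stays near a single horosphere. This is proved by playing the bounded mass of straight simplices in the symmetric space against the polynomial isoperimetric inequality of horospheres. A degree count modulo $2$ finishes the proof.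
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Coarse embeddings and the co-Hopf property}

Let $(X,d_X)$ and $(Y,d_Y)$ be metric spaces, and let $\alpha,\omega:[0,\infty)\to\mathbb R$ be non-decreasing functions with $\alpha\le\omega$ and $\alpha(t)\to\infty$ as $t\to\infty$. A map $f:X\to Y$ is an \emph{$(\alpha,\omega)$-coarse embedding} if
\[
\alpha(d_X(x,x'))\le d_Y(f(x),f(x'))\le\omega(d_X(x,x'))\qquad\text{for all }x,x'\in X,
\]
and a \emph{coarse embedding} if this holds for some such pair. It is a \emph{quasi-isometric embedding} if one can take $\alpha(t)=t/\lambda-c$ and $\omega(t)=\lambda t+c$ with $\lambda\ge1$, $c\ge0$. Write $N_t(A)=\{y:d(y,A)\le t\}$. The map $f$ is \emph{coarsely surjective} if $Y=N_t(f(X))$ for some $t$, and a \emph{quasi-isometry} is a coarsely surjective quasi-isometric embedding. A finitely generated group $G$, with the word metric of a finite generating set, is \emph{coarsely co-Hopf} if every coarse embedding $G\to G$ is coarsely surjective, and \emph{quasi-isometrically co-Hopf} if every quasi-isometric embedding $G\to G$ is coarsely surjective. Neither notion depends on the generating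 set.

A coarse embedding between finitely generated groups is $\omega(1)$-Lipschitz, and the preimage of a ball of radius $R$ has diameter, and so cardinality, bounded in terms of $R$. Thus it preserves \emph{counts} of points up to a bounded factor, while it may shrink \emph{distances} at an arbitrary rate. For example, in the upper half-space model of hyperbolic $3$-space the points $(x,1)$ and $(x',1)$ are at distance $2\operatorname{arsinh}(|x-x'|/2)$, so $x\mapsto(x,1)$ is a coarse embedding of $\mathbb Z^2$ that shrinks distances logarithmically.

Orbit maps are the basic source of coarse embeddings. Let an infinite finitely generated group $\Gamma$ act by isometries on $X$, and suppose that for each $R$ only finitely many $\gamma$ satisfy $d(\gamma x,x)\le R$. Then $\gamma\mapsto\gamma x$ is Lipschitz, and $\alpha(t)=\inf\{d(\gamma x,x):d_\Gamma(1,\gamma)\ge t\}$ tends to infinity, so the orbit map is a coarse embedding. In particular the inclusion of a finitely generated subgroup, with its own word metric, is a coarse embedding, however distorted the subgroup is. It is coarsely surjective exactly when the index is finite. So a coarsely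 co-Hopf group is not isomorphic to a subgroup of infinite index in itself, and the coarse co-Hopf property is the metric form of this statement.

\begin{example}\label{ex:Z}
The group $\mathbb Z$ is coarsely co-Hopf. Let $f:\mathbb Z\to\mathbb Z$ be an $(\alpha,\omega)$-coarse embedding. Since $|f(k)|\to\infty$ as $|k|\to\infty$ and consecutive values differ by at most $\omega(1)$, the values $f(k)$ tend to $+\infty$ or to $-\infty$ at each of the two ends. Suppose both limits are $+\infty$. For large $y$ the first $k>0$ with $f(k)\ge y$ and the last $k'<0$ with $f(k')\ge y$ satisfy $|f(k)-f(k')|\le\omega(1)$, while $k-k'\to\infty$ as $y\to\infty$; this contradicts $\alpha\to\infty$. The same argument excludes two limits $-\infty$. So the limits are opposite and the image is $\omega(1)$-dense. In other words, $f$ has degree $1$ modulo $2$.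
\end{example}

\begin{example}\label{ex:free}
A free group $F_k$ of rank $k\ge2$ is not coarsely co-Hopf. The squares of the free generators freely generate a proper subgroup of rank $k$; its index is infinite, because a subgroup of finite index $j$ has rank $j(k-1)+1$. A torsion-free non-uniform lattice in the isometry group of the real hyperbolic plane is the fundamental group of a punctured surface of finite area, so it is such a free group.
\end{example}

\subsection{The problem and the answer}

Let $\mathcal L$ be a connected semisimple real Lie group of real rank one. A \emph{lattice} in $\mathcal L$ is a discrete subgroup $G$ such that $\mathcal L/G$ has finite Haar measure; it is \emph{non-uniform} if $\mathcal L/G$ is not compact. Up to finite center and finite index, the groups in question are the isometry groups of the real, complex and quaternionic hyperbolic spaces and of the octonionic hyperbolic plane. Precisely, we assume throughout that $\mathcal L$ acts on its symmetric space $H$ with compact kernel and with image of finite index in $\operatorname{Isom}(H)$. In view of Example~\ref{ex:free} the real hyperbolic plane is excluded,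 so that
\begin{equation}\label{eq:list}
H=\mathrm H^m_{\mathbb R}\ (m\ge3),\qquad \mathrm H^m_{\mathbb C}\ (m\ge2),\qquad \mathrm H^m_{\mathbb H}\ (m\ge2),\qquad\text{or}\qquad \mathrm H^2_{\mathbb O}.
\end{equation}
The lattices in these groups are finitely generated. It is known that a non-uniform lattice $G$ in such a group $\mathcal L$ is quasi-isometrically co-Hopf. Kapovich and Lukyanenko \cite{KL} pose the question: is $G$ coarsely co-Hopf? The answer is yes.

\begin{theorem}\label{thm:main}
Let $G$ be a non-uniform lattice in a group $\mathcal L$ as above, with symmetric space in the list \eqref{eq:list}. Every coarse embedding $f:G\to G$ is coarsely surjective, and hence is a quasi-isometry.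
\end{theorem}

The proof does not use the quasi-isometric statement. It works equally well for two different lattices. For $H=\mathrm H^m_{\mathbb F}$ put
\[
d=\dim_{\mathbb R}\mathbb F,\qquad n=\dim_{\mathbb R}H=dm\ge3,\qquad Q=Q(H)=n+d-2\ge2 .
\]
The number $Q$ is the degree of volume growth of a horosphere (Section~\ref{sec:horo}). We scale the metric so that the maximum of the sectional curvature is $-1$.

\begin{theorem}\label{thm:two}
Let $H_1$ and $H$ be spaces in the list \eqref{eq:list} with $\dim H_1=\dim H$ and $Q(H_1)\le Q(H)$, and let $G_1\subset\operatorname{Isom}(H_1)$ and $G\subset\operatorname{Isom}(H)$ be torsion-free non-uniform lattices. If a coarse embedding $f:G_1\to G$ exists, then $H_1\cong H$ and $f$ is coarsely surjective, hence a quasi-isometry.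
\end{theorem}

For instance, $Q(\mathrm H^4_{\mathbb R})=3<4=Q(\mathrm H^2_{\mathbb C})$, so a torsion-free non-uniform lattice of $\mathrm H^4_{\mathbb R}$ does not coarsely embed in one of $\mathrm H^2_{\mathbb C}$.

\subsection{Cusps}\label{sec:cusps}

A unit speed ray $\gamma$ in $H$ has a \emph{Busemann function} $\beta(x)=\lim_{s\to\infty}(d(x,\gamma(s))-s)$. The set $B=\{\beta<0\}$ is an open \emph{horoball}, its boundary $\partial B=\{\beta=0\}$ is a \emph{horosphere}, and the point at infinity of $\gamma$ is the \emph{center} of $B$. The function $\beta=\beta_B$ depends only on $B$; we call $-\beta_B(x)$ the \emph{depth} of $x$ in $B$.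

Let $G\subset\operatorname{Isom}(H)$ be a torsion-free non-uniform lattice; it acts freely and properly discontinuously on $H$. By Garland and Raghunathan \cite{GR} there is a non-empty, $G$-invariant, locally finite family $\mathcal B$ of open horoballs with disjoint closures and distinct centers such that
\begin{itemize}
\item $\mathcal B$ consists of finitely many $G$-orbits, represented by $B_1,\dots,B_p$;
\item $G$ acts cocompactly on $\Omega=H\setminus\bigcup_{B\in\mathcal B}B$;
\item each stabilizer $G_B$, called a \emph{cusp subgroup}, acts cocompactly on $\partial B$.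
\end{itemize}
We fix such a family, a base point $o\in\Omega$ and a word metric $d_G$. All points of the orbit $Go\subset\Omega$ have depth at most $0$ in every $B\in\mathcal B$.

So $G$ is modeled on the $n$-manifold with boundary $\Omega$. Example~\ref{ex:Z} suggests a degree argument, but for a manifold with boundary such an argument needs the boundary to go to the boundary. Halving the polar angle maps the Euclidean half-plane onto a quadrant and distorts distances by a factor at most $2$, and this self-embedding of the half-plane is not coarsely surjective. The question is therefore whether the coarse geometry of $G$ recognizes the horospheres $\partial B$. It does, among all coarse hypersurfaces whose growth is at most that of a horosphere. For a group $\Lambda$ with a word metric $d_\Lambda$ let $\Lambda_r(\lambda)$ be the closed ball of radius $r$ about $\lambda$ and $\Lambda_r=\Lambda_r(1)$. We write $\#\Lambda_r\asymp r^q$ if the ratio of the two sides lies between two positive constants for all $r\ge1$.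

\begin{theorem}\label{thm:cusp}
Let $G$, $\mathcal B$ and $o$ be as above. Let $M$ be a closed connected smooth aspherical $(n-1)$-manifold such that $\Lambda=\pi_1(M)$ has growth $\#\Lambda_r\asymp r^q$ with $q\le Q$.
\begin{enumerate}
\item If $q<Q$, there is no coarse embedding $\Lambda\to G$.
\item Let $q=Q$. Given $\alpha,\omega$, there are $T^*$ and $c^*$ such that for every $(\alpha,\omega)$-coarse embedding $\varphi:\Lambda\to G$ there is a unique $B\in\mathcal B$ with $\varphi(\Lambda)o\subset N_{T^*}(B)$, and moreover $\partial B\subset N_{c^*}(\varphi(\Lambda)o)$.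
\end{enumerate}
\end{theorem}

Since $Q>n-1$ exactly when $d>1$, part (1) applied to a torus shows that $\mathbb Z^{n-1}$ does not coarsely embed in $G$ unless $H$ is real hyperbolic. Part (2) applies to $M=\partial B/G_B$.

Section~\ref{sec:idea} explains the proof of Theorem~\ref{thm:cusp} for a coarse plane in hyperbolic $3$-space. Sections~\ref{sec:coarse} and~\ref{sec:chains} collect the tools, Sections~\ref{sec:separation}--\ref{sec:confinement} prove Theorem~\ref{thm:cusp}, and Section~\ref{sec:degree} deduces Theorem~\ref{thm:two} by a degree count. All homology has coefficients in $\mathbb Z/2$, $\operatorname{Ball}(x,r)$ is the open ball in $H$, and $C$ is a constant that may change from line to line.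

\section{The idea: a coarse plane in hyperbolic $3$-space}\label{sec:idea}

Let $H=\mathrm H^3_{\mathbb R}$ and $\Lambda=\mathbb Z^2$, so $n=3$ and $q=Q=2$. This section is an outline; nothing in it is used later.

Start with the configuration that the theorem predicts. In the upper half-space with metric $(dx^2+dt^2)/t^2$ let $B=\{t>1\}$. A disk of radius $r$ in the horosphere $\{t=1\}$ has area $\pi r^2$. Its boundary circle has a much cheaper filling: the vertical cylinder over it has area $2\pi r\int_1^\infty t^{-2}\,dt=2\pi r$. The disk and the cylinder enclose a region that meets the deeper horosphere $\{t=e^h\}$ in a disk of area $\pi r^2e^{-2h}$ and perimeter $2\pi re^{-h}$. The area is the square of the perimeter up to a constant: the isoperimetric inequality of the plane is saturated. The proof shows that no other configuration is possible.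

Let $\varphi:\mathbb Z^2\to G$ be a coarse embedding. Triangulate the plane with vertex set $\mathbb Z^2$ and span geodesic triangles on the points $\varphi(\lambda)o$. This gives a proper surface $S$ in $H$ that stays near $\Omega$. It has two sides modulo $2$, and each horoball, below a fixed depth, lies on one side.

\emph{Separation.} Near every point of $S$ there are horoballs on both sides. Otherwise a limit of translates of $S$ would have all horoballs, and so all points far from $S$, on one side. Then $S$ would bound in a neighborhood of itself, and this neighborhood maps back to the plane, where the fundamental class does not bound.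

\emph{Three inequalities.} Let $D\subset S$ be the image of a square of side $r$. Its boundary has $O(r)$ edges. Cone them to $o$ by geodesic triangles, each of area at most $\pi$. The cone $E$ has area $O(r)$, and $D+E$ is a closed surface, which encloses a bounded region modulo $2$ (Figure~\ref{fig:cycle}). On a horosphere of fixed depth in $B$, a copy of the plane, the region leaves a trace of area $a_B$ and perimeter $p_B$. The surface $D$ does not reach this depth, so the boundary of the trace lies on $E$. By separation, a point of $D$ near which $E$ has little area sees horoballs on both sides of $D$, and one of them is locally enclosed; only $O(r)$ points of $D$ are near much area of $E$. Counting only the parts of the traces near $D$ in $a_B$, we get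
\[
\sum_Bp_B\le Cr,\qquad a_B\le Cp_B^2,\qquad cr^2\le\sum_Ba_B\le Cr^2 .
\]
The middle inequality is elementary in $\mathbb Z^2$: a finite set that meets $i$ rows and $j$ columns has at most $ij$ points and at least $2(i+j)$ boundary edges.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!20] (-2.4,0)--(-1.2,.2)--(0,-.2)--(1.2,.2)--(2.4,0)--(2.15,1)--(1.3,1.5)--(0,1.7)--(-1.3,1.5)--(-2.15,1)--cycle;
\draw (0,0) circle (3);
\draw (90:1.8) circle (1.2) (30:2.3) circle (.7) (150:2.3) circle (.7) (240:2.1) circle (.9) (300:2.1) circle (.9);
\draw[dashed] (90:2.1) circle (.9) (30:2.5) circle (.5) (150:2.5) circle (.5) (240:2.35) circle (.65) (300:2.35) circle (.65);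
\begin{scope}
\clip (-2.4,0)--(2.4,0)--(2.15,1)--(1.3,1.5)--(0,1.7)--(-1.3,1.5)--(-2.15,1)--cycle;
\draw[line width=1.8pt] (90:2.1) circle (.9) (30:2.5) circle (.5) (150:2.5) circle (.5);
\end{scope}
\draw (-3,0)--(-2.4,0) (2.4,0)--(3,0);
\draw[thick] (-2.4,0)--(-1.2,.2)--(0,-.2)--(1.2,.2)--(2.4,0);
\draw[thick,dotted] (2.4,0)--(2.15,1)--(1.3,1.5)--(0,1.7)--(-1.3,1.5)--(-2.15,1)--(-2.4,0);
\node at (0,-.45) {$D$};
\node at (2.7,-.22) {$S$};
\node at (0,1.95) {$E$};
\end{tikzpicture}
\caption{Schematic cross-section in the ball model. The coarse hypersurface $S$ runs between the horoballs (solid circles) and has horoballs on both sides. A bounded piece $D$ of $S$ and a filling $E$ of its boundary (dotted) enclose the shaded region. The traces of this region on the deep horospheres (dashed) are drawn bold; their boundaries lie on $E$.}\label{fig:cycle}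
\end{figure}

\emph{Few horoballs carry most of $D$.} At most $C/\delta$ horoballs have $a_B\ge\delta r^2$. Call their set $F$. The others contribute
\[
\sum_{B\notin F}a_B=\sum_{B\notin F}a_B^{1/2}a_B^{1/2}\le \delta^{1/2}r\cdot C\sum_Bp_B\le C\delta^{1/2}r^2 .
\]
So the set $Z$ of points of $D$ far from all horoballs of $F$ has density at most $C\delta^{1/2}$.

\emph{The rest is empty.} Repeat the argument for the part of $Z$ in a ball of radius $\rho$, which has $V(\rho)$ points. Where the boundary of this part is adjacent to a horoball of $F$, cone it to a point deep in that horoball; this filling is invisible from the other horoballs and costs nothing. One pays only for the outer shell of the ball and for the boundedly many places where two horoballs of $F$ are close. The result is $V(\rho)\le C(V'(\rho)+(\#F)^2)^2$, with a difference quotient for $V'$ and with $C$ independent of $F$. Once $V$ exceeds a multiple of $(\#F)^4$, this gives $(\sqrt V)'\ge c$, so $V(\rho)\ge c^2\rho^2$. For small $\delta$ this contradicts the density bound. Hence $Z$ contains no large ball, and all of $D$ is near $F$. Letting $r\to\infty$, the plane is near boundedly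 many horoballs, and since it is one-ended and distinct horoballs are close only along bounded sets, it is near a single horoball off a finite set. Finally, for $\#F=1$ the error term vanishes, and a finite $Z$ has $V'=0$ for large $\rho$, so $Z=\emptyset$.

All quantities here are counts or areas, which is what a coarse embedding controls. The technical work is to make sense of sides, traces and perimeters for maps that are neither injective nor transverse to anything. Multiplicities of chains modulo $2$ replace sides, majority votes in balls replace traces, and an integral-geometric inequality replaces the perimeter.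

\section{Coarse geometry of lattices and horoballs}\label{sec:coarse}

\subsection{Reduction to torsion-free lattices}

\begin{lemma}\label{lem:qi}
A coarsely surjective coarse embedding $f:G_1\to G$ of finitely generated groups is a quasi-isometry.
\end{lemma}

\begin{proof}
Choose $h:G\to G_1$ with $d_G(fh(y),y)\le c$ for all $y$. If $d_G(y,y')\le1$, then $\alpha(d_{G_1}(h(y),h(y')))\le 2c+1$, so $d_{G_1}(h(y),h(y'))\le K$ for a constant $K$, and $h$ is $K$-Lipschitz. From $d_G(fhf(x),f(x))\le c$ we get $d_{G_1}(hf(x),x)\le K'$. Hence $d_{G_1}(x,x')\le Kd_G(f(x),f(x'))+2K'$, and $f$ is also $\omega(1)$-Lipschitz.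
\end{proof}

\begin{lemma}\label{lem:invariance}
If $G$ and $G'$ are quasi-isometric and $G$ is coarsely co-Hopf, then so is $G'$.
\end{lemma}

\begin{proof}
Let $h:G\to G'$ be a quasi-isometry with quasi-inverse $h'$, and let $f'$ be a coarse embedding of $G'$ in itself. Then $h'f'h$ is a coarse embedding of $G$, so its image is coarsely dense in $G$, and $hh'f'h(G)$ is coarsely dense in $G'$. Since $hh'$ is at bounded distance from the identity, $f'h(G)\subset f'(G')$ is coarsely dense.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:two}]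
The kernel of the action of $\mathcal L$ on $H$ is compact, so it meets $G$ in a finite group, and $G$ maps with finite kernel onto a non-uniform lattice of $\operatorname{Isom}(H)$. This is a finitely generated linear group, so by Selberg's lemma it has a torsion-free subgroup $G_0$ of finite index, again a non-uniform lattice. Theorem~\ref{thm:two} with both groups equal to $G_0$ shows that $G_0$ is coarsely co-Hopf. Since $G$ is quasi-isometric to $G_0$, Lemmas~\ref{lem:invariance} and~\ref{lem:qi} finish the proof.
\end{proof}

From now on $G$, $\mathcal B$, $\Omega$ and $o$ are as in Section~\ref{sec:cusps}.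

\subsection{Horoballs}\label{sec:horo}

The space $H$ is complete, simply connected and has curvature at most $-1$. So any two points are joined by a unique geodesic segment, $\exp_x$ is a diffeomorphism, and balls are convex. We use the following standard facts about a horoball $B$ with center $\xi$.
\begin{itemize}
\item[(H1)] $\beta_B$ is smooth, convex, $1$-Lipschitz and invariant under the isometries that preserve $B$. Every point lies on a unique geodesic line ending at $\xi$, along which $\beta_B$ decreases at unit speed, and these lines identify $H$ with $\partial B\times\mathbb R$, with $\beta_B$ as second coordinate. Hence $d(x,B)=\max(\beta_B(x),0)$, $N_t(B)=\{\beta_B\le t\}$ for $t\ge0$, the sublevel sets of $\beta_B$ are convex, and $\{\beta_B>t\}$ is connected.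
\item[(H2)] If $\gamma$ is a ray to $\xi$ with $\gamma(0)\in\partial B$, the functions $\beta^s(x)=d(x,\gamma(s))-s$ decrease to $\beta_B$ as $s\to\infty$, uniformly on compact sets.
\item[(H3)] For two rays $\gamma,\gamma'$ to $\xi$ the function $d(\gamma(s),\gamma'(s))$ is convex and bounded, hence non-increasing.
\item[(H4)] Two horoballs with different centers have bounded intersection.
\item[(H5)] The horospherical group of $\xi$, a simply connected nilpotent Lie group, acts simply transitively on $\partial B$. So $\partial B$ with its path metric is isometric to this group with a left-invariant metric, and it is diffeomorphic to $\mathbb R^{n-1}$. The Lie algebra is $\mathbb F^{m-1}\oplus\operatorname{Im}\mathbb F$ with derived algebra $\operatorname{Im}\mathbb F$; in Guivarc'h's formula for the volume growth the first summand counts once and the second twice, so balls of radius $r\ge1$ have volume $\asymp r^Q$ with $Q=(n-d)+2(d-1)$.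
\end{itemize}
A cusp subgroup $G_B$ acts properly and cocompactly by isometries on $\partial B$. So it is finitely generated, quasi-isometric to $\partial B$, and of growth $\asymp r^Q$.

\begin{lemma}\label{lem:kappa}
Let $t\ge0$.
\begin{enumerate}
\item There is $\kappa(t)$ with $\operatorname{diam}(N_t(B)\cap N_t(B'))\le\kappa(t)$ for all $B\ne B'$ in $\mathcal B$.
\item If $B\ne B'$ are in $\mathcal B$, $x\in B$ and $d(x,B')\le t$, then the depth of $x$ in $B$ is at most $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Each intersection is bounded by (H4), so it suffices to show that only finitely many pairs with non-empty intersection occur up to $G$. For such a pair there are points of $\overline B$ and $\overline{B'}$ at distance at most $2t$. The segment between them leaves $\overline B$ at a point $y\in\partial B$ with $d(y,B')\le2t$. After a translation, $B=B_i$ and $y$ lies in a fixed compact set $K_i\subset\partial B_i$ with $G_{B_i}K_i=\partial B_i$. By local finiteness only finitely many $B'$ meet $N_{2t+1}(K_i)$.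

(2) A segment of length at most $t$ from $x$ to $\overline{B'}$ leaves $B$, so it contains a point of depth $0$, and $\beta_B$ is $1$-Lipschitz.
\end{proof}

\subsection{Isoperimetry in cusp subgroups}

Fix finite symmetric generating sets $\Sigma_i$ of $G_{B_i}$, and join $x$ to $xs$ for $s\in\Sigma_i$. For a finite set $k$ of vertices of this Cayley graph, $\partial k$ is the set of edges with exactly one endpoint in $k$.

\begin{lemma}[Coulhon--Saloff-Coste]\label{lem:CSC}
There is $C$ such that $(\#k)^{(Q-1)/Q}\le C\,\#\partial k$ for all $i$ and all finite $k\subset G_{B_i}$.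
\end{lemma}

\begin{proof}
Let $k\ne\emptyset$, let $b(r)$ be the ball of radius $r$ about $1$, and let $r$ be minimal with $\#b(r)\ge2\#k$. Then $r\ge1$ and $\#b(r-1)<2\#k$, so the lower growth bound gives $r\le1+C(\#k)^{1/Q}\le C(\#k)^{1/Q}$. For $x\in k$ at most $\#k$ elements of $xb(r)$ lie in $k$, so at least half of the $s\in b(r)$ satisfy $xs\notin k$. Fix $s=s_1\cdots s_j$ with $s_l\in\Sigma_i$ and $j\le r$. If $x\in k$ and $xs\notin k$, the path $x,xs_1,xs_1s_2,\dots$ leaves $k$ for the first time at some index $l$, through an edge of $\partial k$ whose endpoint in $k$ is $xs_1\cdots s_{l-1}$. The index and the edge determine $x$. So $\#\{x\in k:xs\notin k\}\le r\,\#\partial k$. Counting the pairs $(x,s)$ in two ways gives $\frac12\,\#k\,\#b(r)\le\#b(r)\,r\,\#\partial k$, that is, $\#k\le2r\,\#\partial k$.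
\end{proof}

\section{Chains, multiplicities and mass}\label{sec:chains}

\subsection{Locally finite chains}

The hypersurface $S$ of Section~\ref{sec:idea} is non-compact, so it is a cycle only in locally finite homology. Let $Y$ be a countable locally finite simplicial complex, for instance a triangulated manifold. A \emph{locally finite} (lf) $k$-chain is a formal sum, modulo $2$, of singular $k$-simplices such that each compact set meets only finitely many of them. These chains form a complex $C^{lf}_*(Y)$ with homology $H^{lf}_*(Y)$. Proper maps induce chain maps, and properly homotopic maps induce the same map on $H^{lf}_*$. For a chain $c$ let $|c|$ be the union of the images of its simplices, a closed set. When $c$ is written as a sum over an indexed family, we take the union over the whole family, before cancellation; this only makes $|c|$ larger.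

Let $U_1\subset U_2\subset\cdots$ be relatively compact subsets whose interiors cover $Y$. The relative complex $C_*(Y,Y\setminus U_j)$ has as a basis the simplices that meet $U_j$, so $C^{lf}_*(Y)$ is the inverse limit of this tower of surjections, and there is a natural exact sequence
\[
0\to{\varprojlim}^1H_{k+1}(Y,Y\setminus U_j)\to H^{lf}_k(Y)\to\varprojlim H_k(Y,Y\setminus U_j)\to0 .
\]
It has two consequences.
\begin{itemize}
\item[(LF1)] $H^{lf}_{n-1}(H)=0$. Take for $U_j$ concentric closed balls in $H\cong\mathbb R^n$: the groups $H_k(H,H\setminus U_j)$ vanish for $k\ne n$, and for $k=n$ they form a tower of isomorphisms, so ${\varprojlim}^1=0$.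
\item[(LF2)] Order the vertices of $Y$, so that simplices of $Y$ become singular simplices. The inclusion of simplicial lf chains in singular lf chains induces an isomorphism in homology, for $Y$ and for a pair $(Y,Y_0)$ with $Y_0$ a subcomplex. Exhaust $Y$ by finite subcomplexes $Y_j$, let $L_j$ be the subcomplex of simplices disjoint from $Y_j$ and $U_j=Y\setminus L_j$; compare the simplicial and singular towers of the pairs $(Y,L_j)$, and use the five lemma, a second time for the pair.
\end{itemize}

\subsection{Multiplicities}\label{sec:mult}

Let $Y$ be a $k$-manifold without boundary, $W$ an lf $k$-chain and $x\notin|\partial W|$. Discarding the simplices that miss $x$ is a chain map $C^{lf}_*(Y)\to C_*(Y,Y\setminus x)$ that sends $W$ to a cycle. Its class is the \emph{multiplicity} $\operatorname{mult}_W(x)\in H_k(Y,Y\setminus x)=\mathbb Z/2$. It is additive in $W$, and it vanishes if $x\notin|W|$ or if $W$ is a boundary. It is locally constant on $Y\setminus|\partial W|$: for a closed coordinate ball $U$ that misses $|\partial W|$, $W$ defines a class in $H_k(Y,Y\setminus U)=\mathbb Z/2$, which maps isomorphically to $H_k(Y,Y\setminus x)$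 for all $x\in U$. We use this mostly in the form:
\begin{equation}\label{eq:constant}
\text{$\operatorname{mult}_W$ is constant on every connected set that misses $|\partial W|$.}
\end{equation}
The sum of the top simplices of an ordered triangulation of $Y$ is an lf cycle of multiplicity $1$, so it is not a boundary.

Let $c$ be an lf $(n-1)$-cycle in $H$. By (LF1) there is $W_c$ with $\partial W_c=c$, and we put $u_c=\operatorname{mult}_{W_c}$ on $H\setminus|c|$. This function records the two sides of $c$. Two choices of $W_c$ differ by a cycle, whose multiplicity is constant, so $u_c$ is well defined up to a global constant; adding a cycle of multiplicity $1$ shows that both normalizations come from a chain. If $c$ is finite, we take $W_c$ finite, which is possible as $H_{n-1}(H)=0$; then $u_c$ has bounded support, and this determines it.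

\begin{lemma}\label{lem:bounds}
Let $K$ be a locally finite triangulation of $H$, $K_0$ a subcomplex and $W$ an lf $n$-chain with $|\partial W|\subset K_0$ and $\operatorname{mult}_W=0$ on $H\setminus K_0$. Then $\partial W=\partial V$ for an lf chain $V$ in $K_0$.
\end{lemma}

\begin{proof}
By (LF2), $W=W'+\partial Y'+V'$, where $W'$ is a simplicial lf $n$-chain with $|\partial W'|\subset K_0$, $Y'$ is an lf $(n+1)$-chain and $V'$ is an lf chain in $K_0$. Let $\sigma$ be an $n$-simplex of $K$ that is not in $K_0$ and $x$ an interior point of $\sigma$; then $x\notin K_0$. The coefficient of $\sigma$ in $W'$ is $\operatorname{mult}_{W'}(x)=\operatorname{mult}_W(x)=0$. So $W'$ lies in $K_0$, and $V=W'+V'$ works.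
\end{proof}

\subsection{Straight simplices}\label{sec:straight}

A coarse embedding is defined only on a discrete set. To produce chains we span simplices on tuples of points by iterated geodesic coning. Put $\operatorname{str}(x_0)=x_0$. For $k\ge1$ write a point of the standard simplex $\Delta^k$ as $(1-t)e_0+ts$ with $t\in[0,1]$ and $s$ in the face opposite $e_0$, let $\sigma'=\operatorname{str}(x_1,\dots,x_k)$ be defined on that face, and put
\[
\operatorname{str}(x_0,\dots,x_k)\big((1-t)e_0+ts\big)=\exp_{x_0}\big(t\,g(s)\big),\qquad g(s)=\exp_{x_0}^{-1}\sigma'(s).
\]
This is the point at parameter $t$ on the constant speed geodesic from $x_0$ to $\sigma'(s)$. Repetitions among the $x_i$ are allowed. The following properties are proved by induction on $k$.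
\begin{itemize}
\item \emph{Straight simplices are Lipschitz, and smooth in the interior.} Take $e_0$ as the origin and let $z=ts$, $z'=t's'$. Then $|t-t'|\le C|z-z'|$ and $t'|s-s'|\le|t'-t||s|+|z-z'|\le C|z-z'|$. So $|tg(s)-t'g(s')|\le|t-t'||g(s)|+t'|g(s)-g(s')|\le C|z-z'|$, since $g$ is Lipschitz, and $\exp_{x_0}$ is Lipschitz on bounded sets.
\item \emph{The $i$-th face is the straight simplex with $x_i$ omitted.} For $i=0$ set $t=1$; for $i\ge1$ restrict $s$ to a face. Hence $\operatorname{str}$ is a chain map from the complex of ordered tuples of points to singular chains.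
\item \emph{Straightening commutes with isometries, and a straight simplex lies in every convex set that contains its vertices.}
\end{itemize}

A Lipschitz simplex $\sigma:\Delta^k\to H$ is differentiable almost everywhere. Its \emph{mass} in an open set $O$ is $\operatorname{mass}(\sigma;O)=\int_{\sigma^{-1}(O)}\operatorname{Jac}\sigma$, where $\operatorname{Jac}$ is the factor by which the derivative expands $k$-dimensional volume; for a finite family $\mathcal E$ of simplices the masses are added, and $\operatorname{mass}(\sigma)=\operatorname{mass}(\sigma;H)$. Negative curvature enters the proof through the next lemma: the mass does not depend on how far apart the vertices are. We use two comparison facts for curvature at most $-1$. By Rauch's theorem, if $J$ is a normal Jacobi field along a unit speed geodesic with $J(0)=0$, then $|J(r)|/\sinh r$ is non-decreasing. And the function $R=d(x_0,\cdot)$ satisfies $\operatorname{Hess}R(v,v)\ge\coth R\,|v^\perp|^2$ off $x_0$, where $v^\perp$ is the component of $v$ orthogonal to $\nabla R$.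

\begin{lemma}\label{lem:mass}
A straight $k$-simplex with $k\ge2$ has mass at most $\pi$.
\end{lemma}

\begin{proof}
Let $\sigma$ be the cone from $x_0$ over $\sigma'$ and $R(s)=d(x_0,\sigma'(s))$. We compute in the coordinates $(t,s)$. Where $R(s)=0$ the map is constant in $t$ and the Jacobian is $0$. Where $R(s)>0$, the $t$-derivative is tangent to the geodesic from $x_0$ to $\sigma'(s)$ and has length $R(s)$, and the $s$-derivatives are Jacobi fields along it that vanish at $x_0$. Only their normal parts contribute to the Jacobian. By Rauch's theorem the linear map that takes the normal parts at distance $R(s)$ to those at distance $r=tR(s)$ has norm at most $\sinh r/\sinh R(s)$. Let $\operatorname{Jac}^\perp\sigma'(s)\le\operatorname{Jac}\sigma'(s)$ be the $(k-1)$-volume spanned by the normal parts at $t=1$. With $dr=R(s)\,dt$,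
\begin{equation}\label{eq:cone}
\operatorname{mass}(\sigma)\le\int\operatorname{Jac}^\perp\sigma'(s)\int_0^{R(s)}\Big(\frac{\sinh r}{\sinh R(s)}\Big)^{k-1}dr\,ds .
\end{equation}
Since $\int_0^R\sinh^{k-1}r\,dr\le\int_0^R\sinh^{k-2}r\cosh r\,dr=\frac1{k-1}\sinh^{k-1}R$, the inner integral is at most $\frac1{k-1}\le1$. For $k\ge3$ this gives $\operatorname{mass}(\sigma)\le\frac1{k-1}\operatorname{mass}(\sigma')$, so it suffices to treat $k=2$.

For $k=2$ the length of $\sigma'$ is not bounded, and we need $\operatorname{Jac}^\perp$. If $\sigma'$ is constant or $x_0$ lies on the geodesic line through $\sigma'$, the image of $\sigma$ lies in a geodesic and the area is $0$. Otherwise parametrize $\sigma'$ by arc length and let $\theta(s)$ be the angle between its velocity and $\nabla R$. Then $\theta\in(0,\pi)$, $R'=\cos\theta$ and $\operatorname{Jac}^\perp\sigma'=\sin\theta$, so by \eqref{eq:cone} the area is at most $\int\sin\theta\,ds$. The Hessian bound gives $-\theta'\sin\theta=R''\ge\coth R\,\sin^2\theta\ge\sin^2\theta$, that is, $\sin\theta\le-\theta'$. Hence the area is at most the total decrease of $\theta$, which is less than $\pi$.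
\end{proof}

\subsection{Small mass cannot cut a convex set}

We know the total mass of a filling but nothing about its intersection with a given horosphere. The following inequality replaces the slicing: a family of hypersurfaces that separates two sets of definite volume has definite mass.

\begin{lemma}\label{lem:cut}
For each $\Delta$ there is $C(\Delta)$ with the following property. Let $O\subset H$ be open, convex and of diameter at most $\Delta$, let $\mathcal E$ be a finite family of Lipschitz $(n-1)$-simplices, and let $g:O\setminus|\mathcal E|\to\mathbb Z/2$ be locally constant. Then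
\[
\operatorname{vol}\{g=0\}\cdot\operatorname{vol}\{g=1\}\le C(\Delta)\operatorname{mass}(\mathcal E;O).
\]
\end{lemma}

\begin{proof}
If $g(x)\ne g(y)$, the segment $[x,y]\subset O$ meets $|\mathcal E|$. So $x=\exp_z(-s\nu)$ and $y=\exp_z(t\nu)$ with $z=\sigma(\zeta)\in O$, $\sigma\in\mathcal E$, $\nu$ a unit vector at $z$ and $s,t\in[0,\Delta]$. The solvable group $\mathcal S$ of an Iwasawa decomposition of the identity component of $\operatorname{Isom}(H)$ acts simply transitively on $H$. Transporting the unit sphere at $o$ by $\mathcal S$ identifies the unit tangent bundle with $H\times S^{n-1}$, and $\mathcal S$ acts on the first factor only. The map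
\[
\Xi:H\times S^{n-1}\times[0,\Delta]^2\to H\times H,\qquad\Xi(z,\nu,s,t)=(\exp_z(-s\nu),\exp_z(t\nu)),
\]
is smooth and $\mathcal S$-equivariant, so the norm of its derivative is bounded by its maximum $b$ over the compact set $\{o\}\times S^{n-1}\times[0,\Delta]^2$. The set $\{g=0\}\times\{g=1\}$ is covered by the images of the $2n$-dimensional sets $\sigma^{-1}(O)\times S^{n-1}\times[0,\Delta]^2$ under the Lipschitz maps $\Xi\circ(\sigma\times\operatorname{id})$, whose Jacobians are at most $b^{2n}\operatorname{Jac}\sigma$. By the area formula, the volume of the image of a Lipschitz map between manifolds of equal dimension is at most the integral of its Jacobian. So $C(\Delta)=b^{2n}\Delta^2\operatorname{vol}(S^{n-1})$ works.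
\end{proof}

Let $v_1$ be the volume of a unit ball in $H$ and $\varepsilon(\Delta)=v_1^2/(8C(\Delta))$.

\begin{corollary}\label{cor:dominant}
In Lemma~\ref{lem:cut} suppose that $O$ contains a unit ball and $\operatorname{mass}(\mathcal E;O)<\varepsilon(\Delta)$. Then there is $\mu\in\mathbb Z/2$, the \emph{dominant value} of $g$ on $O$, such that $g=\mu$ off a subset of $O$ of volume less than $v_1/4$. If $g$ has dominant values on two sets $O,O'$ whose intersection contains a unit ball, the values agree.
\end{corollary}

\begin{proof}
The set $|\mathcal E|$ is null, so one of $\{g=0\}$, $\{g=1\}$ has volume at least $v_1/2$, and the other has volume less than $2C(\Delta)\varepsilon(\Delta)/v_1=v_1/4$. If the two dominant values differed, the common unit ball would be covered by two sets of volume less than $v_1/4$.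
\end{proof}

\section{A coarse hypersurface separates horoballs}\label{sec:separation}

In Sections~\ref{sec:separation}--\ref{sec:confinement}, $M$ and $\Lambda$ are as in Theorem~\ref{thm:cusp}. The growth of $\Lambda$ is used only in Section~\ref{sec:confinement}.

\subsection{The universal cover}

Let $\widetilde M$ be the universal cover of $M$ with a lifted Riemannian metric. It is contractible because $M$ is aspherical, and $\Lambda$ acts on it freely, cocompactly and isometrically.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item $\widetilde M$ is uniformly contractible: for each $r$ there is $r'$ such that every ball of radius $r$ is contractible in the concentric ball of radius $r'$.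
\item $\Lambda$ is infinite and one-ended: removing a finite set of vertices from its Cayley graph leaves exactly one infinite component.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) After a translation the center lies in a fixed compact set $K$. A contraction of $\widetilde M$ moves the compact set $N_r(K)$ inside a compact set $K'\supset K$, and any $r'>\operatorname{diam}K'$ works.

(2) A closed connected manifold has non-zero top homology modulo $2$, so $\widetilde M$ is not compact and $\Lambda$ is infinite. By Poincar\'e duality $H^1_c(\widetilde M)\cong H_{n-2}(\widetilde M)$, which is $0$ since $n-2\ge1$. Here $H^1_c(\widetilde M)$ is the direct limit of $H^1(\widetilde M,\widetilde M\setminus K)$ over compact $K$. By the exact sequences $H^0(\widetilde M)\to H^0(\widetilde M\setminus K)\to H^1(\widetilde M,\widetilde M\setminus K)$, a locally constant function on $\widetilde M\setminus K$ is constant outside a larger compact set. The indicator function of an unbounded component of $\widetilde M\setminus K$ has this property only if no other component is unbounded. So $\widetilde M$ is one-ended, and the number of ends is a quasi-isometry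 invariant.
\end{proof}

Fix a $\Lambda$-invariant triangulation $\mathcal T$ of $\widetilde M$ in which the vertices of each simplex carry an order that is $\Lambda$-invariant and compatible with faces; the barycentric subdivision of a lifted triangulation, ordered by dimension, has this property. Give each vertex $v$ a \emph{label} $\hat v\in\Lambda$ with $\widehat{\lambda v}=\lambda\hat v$. There are finitely many orbits of simplices, so boundedly many simplices have a vertex with a given label, and there is an integer $a\ge1$ with $d_\Lambda(\hat v,\hat v')\le a$ for $v,v'$ in a common simplex. Any such choice of $\mathcal T$, order and labels is allowed; Section~\ref{sec:degree} uses a particular one.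

\subsection{The cycle $S_\varphi$ and its sides}

Fix $\alpha,\omega$ and let $\mathcal C$ be the set of $(\alpha,\omega)$-coarse embeddings $\varphi:\Lambda\to G$. \emph{All constants depend only on $\alpha,\omega$ and the fixed data, never on $\varphi\in\mathcal C$.} When $\varphi$ is fixed we write $x_\lambda=\varphi(\lambda)o$. Since the orbit map $G\to H$ is a Lipschitz coarse embedding, there are $L_0\ge1$ and a non-decreasing function $\alpha^*$ with
\begin{equation}\label{eq:control}
d(x_\lambda,x_{\lambda'})\le L_0\,d_\Lambda(\lambda,\lambda'),\qquad d(x_\lambda,x_{\lambda'})\le R\ \Rightarrow\ d_\Lambda(\lambda,\lambda')\le\alpha^*(R).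
\end{equation}
Hence a closed ball of radius $R$ in $H$, or a set of diameter at most $R$, contains $x_\lambda$ for at most $\nu(R)=\#\Lambda_{\alpha^*(2R)}$ elements $\lambda$. Put
\[
\ell=L_0a,\qquad\tau=\ell+1,\qquad B^\tau=\{\beta_B\le-\tau\}.
\]

Map each ordered simplex $(v_0<\dots<v_k)$ of $\mathcal T$ by $\operatorname{str}(x_{\hat v_0},\dots,x_{\hat v_k})$. These maps agree on faces and define a continuous map $\Phi=\Phi_\varphi:\widetilde M\to H$. Balls are convex, so the image of a simplex lies within $\ell$ of the image of each of its vertices; with \eqref{eq:control} this shows that $\Phi$ is proper. Let $[\mathcal T]$ be the sum of the top simplices and $S=S_\varphi=\Phi_\#[\mathcal T]$, an lf $(n-1)$-cycle with $|S|=\Phi(\widetilde M)\subset N_\ell(\varphi(\Lambda)o)$. Points of $|S|$ have depth at most $\ell$ in each $B$, so $|S|$ misses the convex sets $B^\tau$. By \eqref{eq:constant}, $u_\varphi=u_{S}$ has a constant value $u_\varphi(B)$ on $B^\tau$: the side of $S$ on which $B$ lies.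

\begin{lemma}\label{lem:separation}
There is $R_1$ such that for all $\varphi\in\mathcal C$ and $\lambda\in\Lambda$ there are $B,B'\in\mathcal B$ with $d(x_\lambda,B)\le R_1$, $d(x_\lambda,B')\le R_1$ and $u_\varphi(B)\ne u_\varphi(B')$.
\end{lemma}

\begin{proof}
Since $\alpha$ is arbitrary, we do not estimate $R_1$; we argue by compactness of $\mathcal C$ up to translation. Suppose that there are $\varphi_k\in\mathcal C$ and $\lambda_k\in\Lambda$ such that $u_{\varphi_k}$ takes at most one value on the horoballs $B$ with $d(\varphi_k(\lambda_k)o,B)\le k$.

\emph{Step 1: a limit with all horoballs on one side.} The map $\mu\mapsto\varphi_k(\lambda_k)^{-1}\varphi_k(\lambda_k\mu)$ lies in $\mathcal C$, because word metrics are left-invariant. Its cycle is $\varphi_k(\lambda_k)^{-1}S_{\varphi_k}$, because $\lambda_k$ permutes the ordered simplices and $\lambda_k\hat v=\widehat{\lambda_kv}$. So we may assume that $\lambda_k=1$ and $\varphi_k(1)=1$. Then $\varphi_k(\lambda)$ lies in the finite ball of radius $\omega(d_\Lambda(1,\lambda))$, and after passing to a subsequence $\varphi_k(\lambda)$ is eventually constant for each $\lambda$. The limit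 $\varphi$ lies in $\mathcal C$. Let $B,B'\in\mathcal B$ and let $O=\operatorname{Ball}(o,r)$ meet $B^\tau$ and $B'^\tau$. A simplex of $\mathcal T$ whose image under $\Phi_\varphi$ or some $\Phi_{\varphi_k}$ meets $O$ has all its labels in $\Lambda_{\alpha^*(r+\ell)}$. For large $k$ the maps $\varphi_k$ and $\varphi$ agree on this finite set, so these simplices cancel in $S_{\varphi_k}+S_\varphi$, and the remaining ones miss $O$. By \eqref{eq:constant}, $u_{\varphi_k}(B)+u_\varphi(B)=u_{\varphi_k}(B')+u_\varphi(B')$, and for large $k$ also $u_{\varphi_k}(B)=u_{\varphi_k}(B')$. So $u_\varphi$ has the same value on all horoballs, and we normalize it to be $0$.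

\emph{Step 2: $S=S_\varphi$ bounds near itself.} There is $c_0$ such that every point of $H$ is within $c_0$ of some $B^\tau$: points of $B$ are within $\tau$ of $B^\tau$, and $\Omega$ is covered by the translates of a compact set, which lies in a bounded neighborhood of $B_1^\tau$. If $d(x,|S|)>c_0$, a segment of length at most $c_0$ from $x$ to some $B^\tau$ misses $|S|$, so $u_\varphi(x)=0$. Let $K$ be a locally finite triangulation of $H$ with simplices of diameter at most $1$, and let $K_0$ be the subcomplex formed by the closed simplices that meet $N_{c_0}(|S|)$ and their faces. Then $N_{c_0}(|S|)\subset K_0\subset N_{c_0+1}(|S|)$. Lemma~\ref{lem:bounds}, applied to a chain $W$ with $\partial W=S$ and multiplicity $u_\varphi$, gives $S=\partial V$ with $V$ an lf chain in $K_0$.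

\emph{Step 3: a proper map $\psi:K_0\to\widetilde M$.} Fix a vertex $v_0$ of $\mathcal T$. For a vertex $y$ of $K_0$ choose $\lambda_y$ with $d(y,x_{\lambda_y})\le c_1:=c_0+\ell+1$ and put $\psi(y)=\lambda_yv_0$. For adjacent vertices $d_\Lambda(\lambda_y,\lambda_{y'})\le\alpha^*(2c_1+1)$, so their images are at bounded distance. Extend $\psi$ over the skeleta by induction: if the boundaries of the $k$-simplices have images of bounded diameter, Lemma~\ref{lem:M}(1) extends $\psi$ over the $k$-simplices with images of bounded diameter. The process stops at $k=n$. The map $\psi$ is proper. Indeed, if $\psi(y_i)$ stays bounded and $y_i'$ is a vertex of a simplex containing $y_i$, then $\lambda_{y_i'}v_0$ stays bounded, so $\lambda_{y_i'}$ ranges in a finite set and $y_i$ stays bounded; and $K_0$ is closed in $H$.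

\emph{Step 4: contradiction.} Let $z\in\widetilde M$ lie in a simplex with vertex $v$. Then $\Phi(z)$ is within $\ell$ of $x_{\hat v}$, and it lies in a simplex of $K_0$ with a vertex $y$ at distance at most $1$. So $d_\Lambda(\lambda_y,\hat v)\le\alpha^*(c_1+\ell+1)$. The points $\psi\Phi(z)$, $\lambda_yv_0$, $\hat vv_0$, $v$, $z$ are successively at bounded distance, so $\psi\Phi$ is at bounded distance from the identity. Define a map on $\widetilde M\times\{0,1\}$ by the identity and $\psi\Phi$, and extend it over the cells $\sigma\times[0,1]$, $\sigma\in\mathcal T$, by induction on $\dim\sigma$ as in Step 3. The resulting homotopy moves points a bounded distance, so it is proper. Therefore $[\mathcal T]$ is homologous in $C^{lf}_*(\widetilde M)$ to $\psi_\#\Phi_\#[\mathcal T]=\psi_\#S=\partial\psi_\#V$, and so is a boundary. But $[\mathcal T]$ has multiplicity $1$.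
\end{proof}

\section{The isoperimetric estimate}\label{sec:estimate}

For $\varphi\in\mathcal C$, a finite set $F\subset\mathcal B$ and $T>0$ let
\[
Z^T_F=Z_F^T(\varphi)=\{\lambda\in\Lambda:\ d(x_\lambda,B)>T\text{ for all }B\in F\}
\]
be the part of $\Lambda$ that is not yet accounted for by $F$; it is $\Lambda$ if $F=\emptyset$. We prove an isoperimetric inequality for $Z_F^T$ in which the boundary along the horoballs of $F$ is not counted.

\subsection{Nets on deep horospheres}

The traces of Section~\ref{sec:idea} will be subsets of a net in each horoball. The net should be a copy of the Cayley graph of the cusp subgroup, so that Lemma~\ref{lem:CSC} applies. It should be deep, so that it sees neither $S$ nor the free part of the filling. And it should carry overlapping balls, so that a change of value along an edge costs mass by Corollary~\ref{cor:dominant}.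

Put $T_0=R_1+\tau+4$ and fix $T\ge T_0$; constants in this section may depend on $T$. Choose $b_i^0\in\partial B_i$ and put
\[
\rho_0=2+\max_{i,\ s\in\Sigma_i}d(b_i^0,sb_i^0),\qquad h=T+2\ell+\tau+3+\rho_0 .
\]
Let $b_i$ be the point of depth $h$ on the ray from $b_i^0$ to the center of $B_i$. An element $s\in\Sigma_i$ maps this ray to the ray from $sb_i^0$ and preserves depth, so $d(b_i,sb_i)\le\rho_0-2$ by (H3). For $B$ in the orbit of $B_i$ let $\mathfrak b_B=\{gb_i:gB_i=B\}$, with edges $gb_i\sim gsb_i$ for $s\in\Sigma_i$. The elements $g$ form a coset $g_0G_{B_i}$ and the action is free, so $\mathfrak b_B$ is a copy of the Cayley graph of $G_{B_i}$. Let $\mathfrak b$ be the disjoint union of the $\mathfrak b_B$ and $O_z=\operatorname{Ball}(z,\rho_0)$ for $z\in\mathfrak b$.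
\begin{itemize}
\item[(N1)] If $z\sim z'$, then $\operatorname{Ball}(z,1)\subset O_z\cap O_{z'}$, since $d(z,z')\le\rho_0-2$.
\item[(N2)] A closed ball of radius $R$ contains at most $\nu'(R)$ points of $\mathfrak b$: of each orbit $Gb_i$ it contains at most $\#\{g:d(gb_i,b_i)\le2R\}$ points.
\item[(N3)] For $z\in\mathfrak b_B$ the points of $O_z$ have depth greater than $h-\rho_0>T+2\ell+\tau+2$ in $B$. In particular $O_z\subset B^\tau$.
\item[(N4)] There is $R_2$ such that every $x\in Go$ with $d(x,B)\le R_1$ is within $R_2$ of a point of $\mathfrak b_B$. Indeed $x$ is within $R_1$ of $\partial B$; if $\partial B_i\subset N_{c_2}(G_{B_i}b_i^0)$ for all $i$, take $R_2=R_1+c_2+h$.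
\end{itemize}
Finally put $R_3=R_2+\rho_0+T$, let $L\ge\alpha^*(R_3+T+2\ell+2)$ be an integer, and let $L'=L+a$. The ball of radius $R_3$ about $x_\lambda$ is the region in which we read off the sides of $S$, and $L$ is the width of a collar that keeps the boundary of our piece of $S$ away from that ball.

\subsection{The estimate}

\begin{proposition}\label{prop:main}
Let $T\ge T_0$. There is $C$, depending only on $T$, $\alpha$, $\omega$ and the fixed data, with the following property. Let $\varphi\in\mathcal C$, let $F\subset\mathcal B$ be finite, $\lambda_0\in\Lambda$ and $\rho\ge0$ an integer. Put $Z=Z_F^T(\varphi)$, $Z_r=Z\cap\Lambda_r(\lambda_0)$, $V(r)=\#Z_r$ and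
\[
\Theta=V(\rho+L')-V(\rho)+\#F\,(\#F-1).
\]
Then there are finite sets $k'_B\subset k_B\subset\mathfrak b_B$, $B\in\mathcal B\setminus F$, almost all empty, such that:
\begin{enumerate}
\item[(a)] $(\#k_B)^{(Q-1)/Q}\le C\,\#\partial k_B$ for all $B$, and $\sum_B\#\partial k_B\le C\Theta$;
\item[(b)] for all but at most $C\Theta$ \emph{exceptional} elements $\lambda\in Z_\rho$ there are $B\in\mathcal B\setminus F$ with $d(x_\lambda,B)\le R_1$ and $z\in k'_B$ with $d(x_\lambda,z)\le R_2$; and every $z\in k'_B$ is within $R_2$ of $x_\lambda$ for some $\lambda\in Z_\rho$;
\item[(c)] $V(\rho)\le C\,\Theta^{Q/(Q-1)}$.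
\end{enumerate}
\end{proposition}

The constant does not depend on $F$; this is essential in Section~\ref{sec:confinement}.

\begin{proof}
If $Z_\rho=\emptyset$, take all sets empty. So let $Z_\rho\ne\emptyset$.

\emph{The piece $D$.} Let $D$ be the finite set, and chain, of top simplices of $\mathcal T$ that have a vertex $v$ with $d_\Lambda(\hat v,Z_\rho)\le L$. An $(n-2)$-simplex of $\partial D$ lies in one top simplex outside $D$ and in one inside $D$. The first gives the lower bound and the second the upper bound in
\begin{equation}\label{eq:collar}
L<d_\Lambda(\hat v,Z_\rho)\le L+a=L'\qquad\text{for every vertex $v$ of }\partial D.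
\end{equation}

\emph{Coloring.} We fill $\Phi_\#\partial D$ by coning, and the color of a vertex says where to cone it. Let $v$ be a vertex of $\partial D$. If $\hat v\in Z$, give $v$ the color $*$. Otherwise choose $B\in F$ with $d(x_{\hat v},B)\le T$ and give $v$ the color $B$. An $(n-2)$-simplex of $\partial D$ is \emph{monochromatic} if all its vertices have the same color $B\in F$, and \emph{mixed} otherwise. There are at most $C\Theta$ mixed simplices, since each has a vertex $v$ of one of two kinds and each label occurs in boundedly many simplices.
\begin{itemize}
\item The vertex $v$ has color $*$. By \eqref{eq:collar}, $\hat v\notin Z_\rho$ and $\hat v\in\Lambda_{\rho+L'}(\lambda_0)$. So $\hat v\in Z_{\rho+L'}\setminus Z_\rho$, which has $V(\rho+L')-V(\rho)$ elements.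
\item The vertex $v$ has color $B\in F$ and another vertex of the simplex has color $B'\in F$, $B'\ne B$. Then $x_{\hat v}\in N_{T+\ell}(B)\cap N_{T+\ell}(B')$. By Lemma~\ref{lem:kappa}(1) there are at most $\nu(\kappa(T+\ell))$ such labels for each of the $\#F(\#F-1)$ ordered pairs.
\end{itemize}

\emph{The filling.} Let $y_*=o$, and let $y_B\in B$, $B\in F$, be points to be chosen below. Let $y(v)$ be the point that belongs to the color of $v$. For a simplex $\sigma=(v_0<\dots<v_k)$ with vertices in $\partial D$ write $x_i=x_{\hat v_i}$, $y_i=y(v_i)$ and
\[
P(\sigma)=\sum_{j=0}^k\operatorname{str}(y_0,\dots,y_j,x_j,\dots,x_k),\qquad\operatorname{Co}(\sigma)=\operatorname{str}(o,y_0,\dots,y_k).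
\]
The prism $P$ pulls $\sigma$ to the points $y_i$, and the cone $\operatorname{Co}$ closes up what is left. In $\partial P(\sigma)$, deleting $x_j$ from the $j$-th term cancels against deleting $y_{j+1}$ from the next term; deleting $y_0$ from the first term and $x_k$ from the last gives $\operatorname{str}(x_0,\dots,x_k)$ and $\operatorname{str}(y_0,\dots,y_k)$; the remaining deletions form $P(\partial\sigma)$. Also $\partial\operatorname{Co}(\sigma)=\operatorname{str}(y_0,\dots,y_k)+\operatorname{Co}(\partial\sigma)$ for $k\ge1$. Let $E$ be the sum of $P(\sigma)+\operatorname{Co}(\sigma)$ over the $(n-2)$-simplices of $\partial D$. Since $\partial D$ is a cycle of dimension $n-2\ge1$, the terms $P(\partial\sigma)$ and $\operatorname{Co}(\partial\sigma)$ sum to zero and the terms $\operatorname{str}(y_0,\dots,y_k)$ occur twice, so $\partial E=\Phi_\#\partial D$. Thus $c=\Phi_\#D+E$ is a finite $(n-1)$-cycle. Let $W_c$ be a finite chain with boundary $c$ and $w=\operatorname{mult}_{W_c}$, which is defined off the null set $|c|$ and has bounded support.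

Split the simplices of $E$ into two families: $\mathcal E_F$ consists of the simplices of $P(\sigma)$ with $\sigma$ monochromatic, and $\mathcal E$ of all others. A mixed $\sigma$ contributes $n$ simplices to $\mathcal E$, of dimension $n-1\ge2$ and so of mass at most $\pi$ by Lemma~\ref{lem:mass}. A monochromatic $\sigma$ of color $B$ contributes $\operatorname{str}(o,y_B,\dots,y_B)$, whose image lies in the segment $[o,y_B]$; its derivative has rank at most $1<n-1$, so its mass is $0$. Hence
\begin{equation}\label{eq:massE}
\operatorname{mass}(\mathcal E)\le C\Theta .
\end{equation}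

\emph{Hiding $\mathcal E_F$.} The number of simplices in $\mathcal E_F$ is not controlled by $\Theta$, so we choose the $y_B$ to keep them out of the way. Let $\sigma=(v_0<\dots<v_{n-2})$ be monochromatic of color $B$. A simplex of $P(\sigma)$ is an iterated cone from $y_B$ over $\operatorname{str}(x_j,\dots,x_{n-2})$, so it lies in the union of the segments $[z,y_B]$ with $z$ in that simplex; such $z$ satisfy $d(z,x_{n-2})\le\ell$ and $\beta_B(z)\le T+\ell$. Let $K_B$ be the compact union of these simplices over all $\sigma$ of color $B$ and all $j$; it does not depend on $y_B$. Take $\gamma$ and $\beta^s$ as in (H2), choose $s>0$ with $\beta^s<\beta_B+1$ on $K_B$ and $d(\gamma(s),K_B)\ge T+\ell+1$, and put $y_B=\gamma(s)\in B$. For $z\in K_B$ let $z'$ be the point of $[z,y_B]$ at distance $T+\ell+1$ from $z$. Then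
\[
\beta_B(z')\le\beta^s(z')=\beta^s(z)-(T+\ell+1)<\beta_B(z)-(T+\ell)\le0 .
\]
So $z'\in B$ and $[z',y_B]\subset B$ by convexity, while $[z,z']$ lies within $T+2\ell+1$ of $x_{n-2}$. Hence
\begin{equation}\label{eq:hidden}
|\mathcal E_F|\subset\bigcup_{B\in F}B\ \cup\bigcup_{v\text{ vertex of }\partial D}N_{T+2\ell+1}(\{x_{\hat v}\}).
\end{equation}

\emph{The sets $k_B$ and proof of (a).} Let $B\notin F$ and $z\in\mathfrak b_B$. By (N3) the ball $O_z$ lies in $B^\tau$, so it misses $|S|\supset|\Phi_\#D|$ and the horoballs of $F$. Its points have depth greater than $T+2\ell+1$ in $B$, while the points $x_{\hat v}$ have depth at most $0$; so it misses the set \eqref{eq:hidden}. Therefore $w$ is locally constant on $O_z\setminus|\mathcal E|$. Let $k_B$ be the set of $z\in\mathfrak b_B$ such that $w=1$ on more than half of the volume of $O_z$. Since $w$ has bounded support, the union of the $k_B$ is finite by (N2). The first inequality in (a) is Lemma~\ref{lem:CSC}.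

Put $e_z=\operatorname{mass}(\mathcal E;O_z)$ and $\varepsilon_0=\varepsilon(2\rho_0)$. If $e_z<\varepsilon_0$, then $w$ has a dominant value on $O_z$, which it takes on more than three quarters of the volume; so the dominant value is $1$ if $z\in k_B$ and $0$ if not. By (N1) and Corollary~\ref{cor:dominant}, every edge of $\partial k_B$ has an endpoint $z$ with $e_z\ge\varepsilon_0$. Each point of $H$ lies in at most $\nu'(\rho_0)$ balls $O_z$, so $\sum_ze_z\le\nu'(\rho_0)\operatorname{mass}(\mathcal E)$. With \eqref{eq:massE},
\[
\sum_B\#\partial k_B\le\max_i\#\Sigma_i\cdot\#\{z:e_z\ge\varepsilon_0\}\le\max_i\#\Sigma_i\cdot\varepsilon_0^{-1}\sum_ze_z\le C\Theta .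
\]

\emph{Proof of (b).} Let $k'_B$ be the set of $z\in k_B$ that lie within $R_2$ of some $x_\lambda$, $\lambda\in Z_\rho$. For $\lambda\in Z_\rho$ put $U_\lambda=\operatorname{Ball}(x_\lambda,R_3)$ and $e_\lambda=\operatorname{mass}(\mathcal E;U_\lambda)$. Call $\lambda$ exceptional if $e_\lambda\ge\varepsilon_1:=\varepsilon(2R_3)$. Each point of $H$ lies in at most $\nu(R_3)$ balls $U_\lambda$, so there are at most $\varepsilon_1^{-1}\nu(R_3)\operatorname{mass}(\mathcal E)\le C\Theta$ exceptional elements.

Let $\lambda$ be non-exceptional. Near $x_\lambda$ the cycles $c$ and $S$ should coincide up to a small mass, so that $w$ jumps across $S$ just as $u_\varphi$ does. The ball $U_\lambda$ may meet horoballs of $F$, where $\mathcal E_F$ lies, so we use a chain of three convex sets that avoid them. Take $B,B'$ from Lemma~\ref{lem:separation}. Since $\lambda\in Z$ and $R_1<T$, neither lies in $F$. By (N4) choose $z\in\mathfrak b_B$ and $z'\in\mathfrak b_{B'}$ within $R_2$ of $x_\lambda$. Consider the convex open subsets of $U_\lambda$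
\[
O_0=\operatorname{Ball}(x_\lambda,T),\qquad O_B=U_\lambda\cap\{\beta_B<-\tau\},\qquad O_{B'}=U_\lambda\cap\{\beta_{B'}<-\tau\}.
\]
They have the following properties.
\begin{itemize}
\item $O_z\subset O_B$ and $O_{z'}\subset O_{B'}$, by (N3) and $R_2+\rho_0\le R_3$.
\item $O_0\cap O_B$ and $O_0\cap O_{B'}$ contain unit balls. On the ray from $x_\lambda$ to the center of $B$, the point of depth $\tau+2$ is at distance $\beta_B(x_\lambda)+\tau+2\le R_1+\tau+2\le T-2$ from $x_\lambda$, and the unit ball about it lies in both sets. The same computation holds for $B'$.
\item They miss $|\mathcal E_F|$. The set $O_0$ misses the horoballs of $F$ because $\lambda\in Z$, and $O_B\subset B$, $O_{B'}\subset B'$ miss them because $B,B'\notin F$. For a vertex $v$ of $\partial D$ we have $d_\Lambda(\hat v,\lambda)>L$ by \eqref{eq:collar}, so $d(x_{\hat v},x_\lambda)>R_3+T+2\ell+2$ by \eqref{eq:control}, and $U_\lambda$ misses the balls in \eqref{eq:hidden}.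
\item They miss the images of the top simplices outside $D$. If the image of a top simplex meets $U_\lambda$, its labels are within $\alpha^*(R_3+\ell)\le L$ of $\lambda$, so it belongs to $D$.
\end{itemize}
Let $W_S$ be a chain with boundary $S$ and multiplicity $u_\varphi$, and $g=\operatorname{mult}_{W_c+W_S}$. The boundary $c+S$ is the sum of $E$ and the images of the top simplices outside $D$. So $g$ is locally constant on each of the three sets off $|\mathcal E|$, and by Corollary~\ref{cor:dominant} it has the same dominant value $\mu$ on all three. Off the null set $|c|\cup|S|$ we have $w=g+u_\varphi$. Hence $w=\mu+u_\varphi(B)$ on $O_z$ and $w=\mu+u_\varphi(B')$ on $O_{z'}$, off sets of volume less than $v_1/4$. One of these two values is $1$, so $z\in k_B$ or $z'\in k_{B'}$, and then $z\in k'_B$ or $z'\in k'_{B'}$.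

\emph{Proof of (c).} Each $z$ is within $R_2$ of at most $\nu(R_2)$ points $x_\lambda$. By (b), by (a), and since $\sum t_B^{\,\epsilon}\le(\sum t_B)^\epsilon$ for $\epsilon\ge1$ and $t_B\ge0$,
\[
V(\rho)\le C\Theta+\nu(R_2)\sum_B\#k'_B\le C\Theta+C\sum_B(\#\partial k_B)^{Q/(Q-1)}\le C\Theta+C\,\Theta^{Q/(Q-1)} .
\]
As $\Theta$ is a non-negative integer, $\Theta\le\Theta^{Q/(Q-1)}$.
\end{proof}

\section{Confinement to one horoball}\label{sec:confinement}

\begin{proof}[Proof of Theorem~\ref{thm:cusp}, part (1) and existence and uniqueness of $B$]
Let $\varphi\in\mathcal C$. In Steps 1 and 2, $T=T_0$, and $L'$, $R_2$ are the constants for this $T$.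

\emph{Step 1: few horoballs carry most of a ball.} Let $F=\emptyset$, $\lambda_0=1$, and let $r\ge2L'$ be an integer. The shells $\Lambda_{r+(j+1)L'}\setminus\Lambda_{r+jL'}$, $0\le j<\lfloor r/L'\rfloor$, are disjoint subsets of $\Lambda_{2r}$, and there are at least $r/(2L')$ of them. Since $\#\Lambda_{2r}\le Cr^q$, one of them has at most $Cr^{q-1}$ elements. So there is an integer $\rho\in[r,2r]$ with $\Theta\le Cr^{q-1}$, and we apply Proposition~\ref{prop:main} to it. By the second half of (b) and (N2),
\begin{equation}\label{eq:total}
\sum_B\#k'_B\le\nu'(R_2)\,\#\Lambda_\rho\le C_1r^q .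
\end{equation}
By (a), if $\mathcal X\subset\mathcal B$ and $\#k'_B\le\eta$ for all $B\in\mathcal X$, then
\begin{equation}\label{eq:small}
\sum_{B\in\mathcal X}\#k'_B=\sum_{B\in\mathcal X}(\#k'_B)^{1/Q}(\#k'_B)^{(Q-1)/Q}\le C\eta^{1/Q}\sum_B\#\partial k_B\le C\eta^{1/Q}r^{q-1}.
\end{equation}

Suppose $q<Q$. Take $\mathcal X=\mathcal B$ and $\eta=C_1r^q$. By the lower growth bound and (b),
\[
cr^q\le\#\Lambda_\rho\le C\Theta+\nu(R_2)\sum_B\#k'_B\le Cr^{q-1}+Cr^{q-1+q/Q},
\]
which is false for large $r$ because $q/Q<1$. So $\mathcal C=\emptyset$, and part (1) is proved. From now on $q=Q$.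

For $\delta>0$ let $F_{\delta,r}=\{B:\#k'_B\ge\delta r^Q\}$. By \eqref{eq:total}, $\#F_{\delta,r}\le J_\delta:=C_1/\delta$, a bound independent of $r$. Let $Z=Z^{T_0}_{F_{\delta,r}}$. If $\lambda\in Z\cap\Lambda_\rho$ is not exceptional, the horoball $B$ given by (b) satisfies $d(x_\lambda,B)\le R_1<T_0$, so $B\notin F_{\delta,r}$. By \eqref{eq:small} with $\mathcal X=\mathcal B\setminus F_{\delta,r}$ and $\eta=\delta r^Q$,
\begin{equation}\label{eq:density}
\#(Z\cap\Lambda_r)\le C\Theta+\nu(R_2)\sum_{B\notin F_{\delta,r}}\#k'_B\le C_2(r^{-1}+\delta^{1/Q})\,r^Q,
\end{equation}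
with $C_2$ independent of $\delta$ and $r$.

\emph{Step 2: $Z$ contains no large ball.} Small density does not yet exclude balls of radius $o(r)$ in $Z$. Part (c) does, since it forces $Z$ to grow like $r^Q$ from such a ball. Let $\lambda_1\in\Lambda_{r/2}$, let $s\ge1$ be an integer and $V_k=\#(Z\cap\Lambda_{s+kL'}(\lambda_1))$. Part (c) with $F=F_{\delta,r}$, center $\lambda_1$ and $\rho=s+kL'$ gives
\[
V_{k+1}-V_k\ge c\,V_k^{(Q-1)/Q}-J_\delta^2
\]
with $c>0$ independent of $\delta$ and $r$. Choose $s=s(\delta)$ with $c(\#\Lambda_s)^{(Q-1)/Q}\ge2J_\delta^2$; this is possible because $\Lambda$ is infinite and $Q>1$. Suppose that $\Lambda_s(\lambda_1)\subset Z$. Then $V_k\ge V_0=\#\Lambda_s$, so $V_{k+1}\ge V_k+\frac c2V_k^{(Q-1)/Q}$ for all $k\ge0$. Put $c'=\min(1,c/(Q2^Q))$. For $y\ge1$ the mean value theorem gives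
\[
(y+c')^Q\le y^Q+Qc'(y+c')^{Q-1}\le y^Q+Qc'(2y)^{Q-1}\le y^Q+\tfrac c2\,y^{Q-1}.
\]
With $y=V_k^{1/Q}$ this yields $V_{k+1}^{1/Q}\ge V_k^{1/Q}+c'$, so $V_k\ge(c'k)^Q$. Take $k=\lfloor(r/2-s)/L'\rfloor$. Then $\Lambda_{s+kL'}(\lambda_1)\subset\Lambda_r$, and $k\ge r/(8L')$ as soon as $3r/8\ge s+L'$. Hence $\#(Z\cap\Lambda_r)\ge c_3r^Q$ with $c_3=(c'/(8L'))^Q$ independent of $\delta$.

Now fix $\delta$ with $C_2\delta^{1/Q}<c_3/2$, and with it $s$ and $J=J_\delta$; they do not depend on $\varphi$. For $r>2C_2/c_3$ and $3r/8\ge s+L'$ the last bound contradicts \eqref{eq:density}. So every $\lambda_1\in\Lambda_{r/2}$ is within $s$ of an element outside $Z$. Put $T^*=T_0+L_0s$. By \eqref{eq:control}, for all large $r$ there are a set $F_r\subset\mathcal B$ with $\#F_r\le J$ and a map $b_r:\Lambda_{r/2}\to F_r$ with $d(x_\lambda,b_r(\lambda))\le T^*$.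

\emph{Step 3: one horoball off a finite set.} For each $\lambda$ only finitely many horoballs are within $T^*$ of $x_\lambda$. Along a subsequence $b_r(\lambda)$ is eventually constant for each $\lambda$, and the limit $b:\Lambda\to\mathcal B$ satisfies $d(x_\lambda,b(\lambda))\le T^*$. It takes at most $J$ values, since on any finite set it agrees with some $b_r$. Let $Y$ be the set of $\lambda$ that have a neighbor $\lambda'$ in the Cayley graph with $b(\lambda)\ne b(\lambda')$. For such $\lambda$ the point $x_\lambda$ lies in $N_{T^*+L_0}(b(\lambda))\cap N_{T^*+L_0}(b(\lambda'))$, which is bounded by Lemma~\ref{lem:kappa}(1). Only finitely many pairs of values occur, so $Y$ is finite. The map $b$ is constant on the components of the Cayley graph with $Y$ removed. If $Y\ne\emptyset$, each component contains a neighbor of $Y$, so there are finitely many, and exactly one is infinite by Lemma~\ref{lem:M}(2). So $b$ equals one horoball $B$ off a finite set.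

\emph{Step 4: no exceptions.} The size of this finite set is not controlled, but (c) removes it. Apply Proposition~\ref{prop:main} with $T=T^*\ge T_0$ and $F=\{B\}$, so that $\#F(\#F-1)=0$. The set $Z^{T^*}_{\{B\}}$ is finite by Step 3, so $\Theta=0$ for large $\rho$, and (c) gives $V(\rho)=0$. Thus $Z^{T^*}_{\{B\}}=\emptyset$, that is, $\varphi(\Lambda)o\subset N_{T^*}(B)$. The set $\varphi(\Lambda)o$ is unbounded, so $B$ is unique by Lemma~\ref{lem:kappa}(1).
\end{proof}

The next lemma completes the proof of Theorem~\ref{thm:cusp}, with $c^*=T^*+2\ell+\tau+1$, and identifies the sides of $S_\varphi$ for the degree count.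

\begin{lemma}\label{lem:sides}
Let $q=Q$, $\varphi\in\mathcal C$ and $\varphi(\Lambda)o\subset N_{T^*}(B)$. Put $t=T^*+\ell$, so that $|S_\varphi|\subset N_t(B)$, and normalize $u_\varphi$ to be $0$ on the connected set $H\setminus N_t(B)$. Then $u_\varphi(B)=1$, $u_\varphi(B')=0$ for $B'\ne B$, and every point of $\partial B$ is within $t+\tau+\ell+1$ of $\varphi(\Lambda)o$.
\end{lemma}

\begin{proof}
For $B'\ne B$ the set $B'^\tau$ is unbounded and $N_t(B)\cap B'$ is bounded, so $B'^\tau$ contains a point outside $N_t(B)$ and $u_\varphi(B')=0$. By Lemma~\ref{lem:separation}, $u_\varphi$ is not constant on $\mathcal B$, so $u_\varphi(B)=1$. Let $x\in\partial B$. On the geodesic line through $x$ that ends at the center of $B$, $u_\varphi$ is $1$ where $\beta_B=-\tau$ and $0$ where $\beta_B=t+1$. So the segment between these points, which lies within $t+\tau+1$ of $x$, meets $|S_\varphi|\subset N_\ell(\varphi(\Lambda)o)$.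
\end{proof}

\begin{remark}\label{rem:hypotheses}
The assumption $n\ge3$ enters four times: the filling simplices have dimension $n-1\ge2$, which gives bounded mass and cones of mass zero; the cone formula needs $\dim\partial D\ge1$; $\Lambda$ is one-ended; and $Q>1$ makes the isoperimetric inequality non-trivial. For $n=2$ part (2) of Theorem~\ref{thm:cusp} fails: a hyperbolic element generates a coarsely embedded $\mathbb Z$ whose orbit accumulates at two points at infinity, so it lies in no $N_t(B)$ by (H4), applied to $N_t(B)$ and horoballs centered at an endpoint of the axis other than the center of $B$. Some growth assumption is needed as well. If a subgroup of $G$ acts cocompactly on a totally geodesic hyperplane of $\mathrm H^n_{\mathbb R}$, its orbit is coarsely dense in the hyperplane, which contains whole geodesic lines, and for the same reason it lies in no $N_t(B)$. Asphericity of $M$ is used in Lemma~\ref{lem:M}, and $\dim M=n-1$ is what gives $S_\varphi$ two sides.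
\end{remark}

\section{The degree count}\label{sec:degree}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $f:G_1\to G$ be a coarse embedding. Let $\mathcal B_1$, $\Omega_1$, $o_1$ be the data of Section~\ref{sec:cusps} for $G_1$, let $A_1,\dots,A_{p_1}$ represent the $G_1$-orbits in $\mathcal B_1$, and let $\Lambda_i$ be the stabilizer of $A_i$.

\emph{The map on horoballs.} The group $\Lambda_i$ acts freely and cocompactly on $\partial A_i\cong\mathbb R^{n-1}$ and has growth $\asymp r^{Q(H_1)}$. So Theorem~\ref{thm:cusp} applies to $M=\partial A_i/\Lambda_i$ with $q=Q(H_1)\le Q(H)$; here $\dim H_1=\dim H$ is used. For each $A\in\mathcal B_1$ fix $g_A\in G_1$ and $i=i(A)$ with $A=g_AA_i$, and define $\varphi_A:\Lambda_i\to G$ by $\varphi_A(\lambda)=f(g_A\lambda)$. Since $d_{G_1}(g_A\lambda,g_A\lambda')=d_{G_1}(\lambda,\lambda')$ and $\Lambda_i\hookrightarrow G_1$ is a coarse embedding, all $\varphi_A$ with $i(A)=i$ lie in one class $\mathcal C_i$ as in Section~\ref{sec:separation}. Part (1) forces $Q(H_1)=Q(H)$. Then $d=Q-n+2$ and $m=n/d$ agree for the two spaces, so $H_1\cong H$. Part (2) gives a map $f_*:\mathcal B_1\to\mathcal B$, where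 $f_*A$ is the unique horoball a bounded neighborhood of which contains $\varphi_A(\Lambda_i)o$.

\emph{A chain with boundary the cycles $S_{\varphi_A}$.} Triangulate the compact smooth manifold with boundary $\Omega_1/G_1$, lift, and subdivide barycentrically. This gives a $G_1$-invariant triangulation $\mathcal T_1$ of $\Omega_1$ with invariantly ordered simplices, in which each $\partial A$ is a subcomplex. Choose a representative of each orbit of vertices, on $\bigcup_i\partial A_i$ if the orbit lies in the boundary, and give $g\cdot(\text{representative})$ the label $g$; so $\widehat{gv}=g\hat v$. If a vertex of $\partial A_i$ is $g$ times a representative on $\partial A_j$, the closures of $gA_j$ and $A_i$ meet, so $gA_j=A_i$, $j=i$ and $g\in\Lambda_i$. Thus the vertices of $\partial A_i$ have labels in $\Lambda_i$, and we use $\mathcal T_1|_{\partial A_i}$ and these labels in Sections~\ref{sec:separation}--\ref{sec:confinement} for $\Lambda_i$.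

Let $X$ be the sum of $\operatorname{str}(f(\hat v_0)o,\dots,f(\hat v_n)o)$ over the $n$-simplices $(v_0<\dots<v_n)$ of $\mathcal T_1$. Labels of vertices of a common simplex are at bounded distance in $G_1$, so there is $\ell_2$ such that each of these simplices lies within $\ell_2$ of its vertices; in particular $|X|\subset N_{\ell_2}(Go)$. A bounded set contains $f(\hat v)o$ for finitely many $v$, so $X$ is an lf $n$-chain. Interior $(n-1)$-simplices cancel in $\partial X$. The ordered simplices of $\partial A$ are the $g_A$-translates of those of $\partial A_i$, and $f(\widehat{g_Av})=f(g_A\hat v)=\varphi_A(\hat v)$. Hence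
\begin{equation}\label{eq:boundaryX}
\partial X=\sum_{A\in\mathcal B_1}S_A,\qquad S_A=S_{\varphi_A},\qquad|S_A|\subset|X|.
\end{equation}
Let $u_A=u_{\varphi_A}$, normalized as in Lemma~\ref{lem:sides}, and let $W_A$ be an lf chain with boundary $S_A$ and multiplicity $u_A$. Let $T^*,t,\tau,c^*$ now denote the maxima of the corresponding constants over the finitely many classes $\mathcal C_i$. For all $A$, with $i=i(A)$:
\begin{itemize}
\item[(i)] $f(g_A\Lambda_i)o\subset N_{T^*}(f_*A)$ and $\partial(f_*A)\subset N_{c^*}(f(g_A\Lambda_i)o)$;
\item[(ii)] $|S_A|\subset N_t(f_*A)$, $u_A=0$ off $N_t(f_*A)$, and $u_A=1$ at points of depth at least $\tau$ in $f_*A$.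
\end{itemize}

\emph{$f_*$ is injective.} This is the analogue of excluding equal limits in Example~\ref{ex:Z}. Suppose $f_*A=f_*A'=B$ with $A\ne A'$, and write $g=g_A$, $g'=g_{A'}$, $i=i(A)$, $j=i(A')$. For $\lambda'\in\Lambda_j$ the point $f(g'\lambda')o$ lies in $\Omega\cap N_{T^*}(B)$, so it is within $T^*$ of $\partial B$, and by (i) within $T^*+c^*$ of $f(g\lambda)o$ for some $\lambda\in\Lambda_i$. The map $y\mapsto f(y)o$ is a coarse embedding of $G_1$, so $d_{G_1}(g'\lambda',g\lambda)$ is bounded, and $d(g'\lambda'o_1,g\lambda o_1)\le c'$ with $c'$ independent of $\lambda'$. Now $d(g'\lambda'o_1,A')=d(o_1,A_j)$ and $d(g\lambda o_1,A)=d(o_1,A_i)$. So $g'\Lambda_jo_1\subset N_{t'}(A)\cap N_{t'}(A')$ with $t'=c'+d(o_1,A_i)+d(o_1,A_j)$. This orbit is unbounded, because $\Lambda_j$ is infinite and acts properly. This contradicts Lemma~\ref{lem:kappa}(1) for $\mathcal B_1$.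

\emph{$f_*$ is surjective.} Think of $X+\sum_AW_A$ as the image of $\Omega_1$ with the horoballs glued back in. It should be a cycle, and its multiplicity is the degree of $f$. We avoid the infinite sum of the $W_A$ by working in a ball $O$. By local finiteness of $\mathcal B$ and injectivity of $f_*$, the set $\mathcal A_O$ of $A$ with $N_t(f_*A)\cap O\ne\emptyset$ is finite. For $A\notin\mathcal A_O$ we have $|S_A|\cap O=\emptyset$ and $u_A=0$ on $O$ by (ii). By \eqref{eq:boundaryX} the boundary of $X+\sum_{A\in\mathcal A_O}W_A$ is $\sum_{A\notin\mathcal A_O}S_A$, which misses $O$, so the multiplicity of this chain is constant on $O$ by \eqref{eq:constant}. Thus the function $\operatorname{mult}_X+\sum_Au_A$, a finite sum at each point, is constant on $O\setminus\bigcup_A|S_A|$. Exhausting $H$ by concentric balls, we find that it equals a constant $\mu\in\mathbb Z/2$ on $H\setminus\bigcup_A|S_A|$.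

Evaluate it deep in a horoball. Let $B\in\mathcal B$ and let $x\in B$ have depth greater than $\max(\ell_2,\tau,t)$. Points of $|X|$ have depth at most $\ell_2$, so $x\notin|X|\supset\bigcup_A|S_A|$ and $\operatorname{mult}_X(x)=0$. If $f_*A\ne B$, then $x\notin N_t(f_*A)$ by Lemma~\ref{lem:kappa}(2), so $u_A(x)=0$. If $f_*A=B$, then $u_A(x)=1$. Therefore
\[
\mu=\#\{A\in\mathcal B_1:f_*A=B\}\bmod2\qquad\text{for every }B\in\mathcal B .
\]
Since $\mathcal B_1\ne\emptyset$, we can take $B$ in the image of $f_*$, and injectivity gives $\mu=1$. Hence every $B\in\mathcal B$ has a preimage.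

\emph{Conclusion.} Let $g\in G$. The point $go$ is within $d(o,\partial B_1)$ of $\partial(gB_1)$, and $gB_1=f_*A$ for some $A$. By (i), $go$ is within $d(o,\partial B_1)+c^*$ of $f(G_1)o$. The orbit map $G\to H$ is a coarse embedding, so $d_G(g,f(G_1))$ is bounded independently of $g$. Thus $f$ is coarsely surjective, and it is a quasi-isometry by Lemma~\ref{lem:qi}.
\end{proof}

Together with the reduction in Section~\ref{sec:coarse}, this proves Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{GR}
Garland and Raghunathan, Ann. of Math. 92 (1970).

\bibitem{KL}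
Ilya Kapovich and Anton Lukyanenko, \emph{Quasi-isometric co-Hopficity of non-uniform lattices in rank-one semi-simple Lie groups}, arXiv:1204.4193 (2012).

\end{thebibliography}
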